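# Disjoint representatives from horizontal and vertical segments

## 1. Parallel segments and a greedy choice

We begin with a case in which everything can be seen. Suppose we are given $n$ sets, each consisting of $n$ mutually disjoint horizontal segments in the plane. Can we pick one segment from each set so that the $n$ picked segments are mutually disjoint? The answer is yes. To say it precisely we fix the language for the whole lecture. Write $[N]=\{1,\dots,N\}$; all segments are closed.

**Definition (family, SDR).** A family is an indexed list $(\mathcal F_1,\dots,\mathcal F_N)$, where each $\mathcal F_i$ is a set of segments; the same set may occur several times in the list. A system of disjoint representatives (SDR) of size $n$ is a set $\{A_1,\dots,A_n\}$ of $n$ mutually disjoint segments together with distinct indices $p_1,\dots,p_n\in[N]$ such that $A_j\in\mathcal F_{p_j}$ for all $j$.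

For example, if $s,t$ are disjoint and $\mathcal F_1=\mathcal F_2=\{s,t\}$, then $\{s,t\}$ with indices $1,2$ is an SDR of size $2$. If $\mathcal F_1=\mathcal F_2=\{s\}$, there is none of size $2$: one segment cannot be taken twice. Three facts follow directly from the definition and will be used all the time.

* Dropping elements from an SDR leaves an SDR. So a family with no SDR of size $n$ has none of larger size.
* An SDR of a subfamily is an SDR of the family. So a subfamily of a family with no SDR of size $n$ has no SDR of size $n$.
* A family with fewer than $n$ members has no SDR of size $n$.

On one line, segments are compact intervals. For compact intervals write $I<K$ if $I$ lies entirely to the left of $K$. The tool of the lecture is the usual greedy choice by smallest right endpoint, with attention to what it says about an index that is never used.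

**Lemma 1.** Let $J$ be a finite set, and for $i\in J$ let $G_i$ be a finite, possibly empty, set of disjoint compact intervals of a line. There are distinct $i_1,\dots,i_s\in J$ $(s\ge 0)$ and $I_j\in G_{i_j}$ with $I_1<\dots<I_s$ such that for every $i\in J\setminus\{i_1,\dots,i_s\}$:

(a) every $K\in G_i$ contains the right endpoint of some $I_j$;

(b) if $K_1<\dots<K_t$ are the $t$ leftmost members of $G_i$, then $s\ge t$ and $\mathrm{right}(I_j)\le\mathrm{right}(K_j)$ for $j\le t$.

**Proof.** Write $\rho_j=\mathrm{right}(I_j)$. At step $j$, call an interval in $\bigcup G_i$, the union over $i\in J\setminus\{i_1,\dots,i_{j-1}\}$, eligible if its left endpoint is greater than $\rho_{j-1}$ (no condition if $j=1$). Among the eligible intervals choose as $I_j$ one with smallest right endpoint, and let $i_j$ be an index, not used before, from which it comes. Stop when nothing is eligible; this happens, since $J$ is finite. By construction $I_1<I_2<\cdots$, so $\rho_1<\rho_2<\cdots$, and the indices are distinct. Let $i$ be an index that is never used.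

For (a), let $K=[c,d]\in G_i$ and let $q$ be the number of $j$ with $\rho_j<c$. Since the $\rho_j$ increase, these are $\rho_1,\dots,\rho_q$. So $K$ is eligible at step $q+1$, the process does not stop there, and the choice of $I_{q+1}$ gives $\rho_{q+1}\le d$. By the definition of $q$ we have $\rho_{q+1}\ge c$. Hence $\rho_{q+1}\in K$.

For (b), $K_1$ is eligible at step $1$, so $\rho_1$ exists and $\rho_1\le\mathrm{right}(K_1)$. If $\rho_j\le\mathrm{right}(K_j)$ for some $j<t$, then $\rho_j\le \mathrm{right}(K_j)<\mathrm{left}(K_{j+1})$. So $K_{j+1}$ is eligible at step $j+1$, hence $I_{j+1}$ exists and $\rho_{j+1}\le\mathrm{right}(K_{j+1})$. Induction gives (b). $\blacksquare$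

We call this procedure left greedy. Reflecting the line gives right greedy: intervals are chosen from right to left, always with largest left endpoint. For an unused $i$, every $K\in G_i$ contains the left endpoint of some $I_j$; and if $K_1>\dots>K_t$ are the $t$ rightmost members of $G_i$, then $s\ge t$ and $\mathrm{left}(I_j)\ge\mathrm{left}(K_j)$ for $j\le t$. We refer to these as the mirror images of (a) and (b).

Here is an example that we will meet again. Let
$$G_1=\{[0,4]\},\qquad G_2=G_3=\{[5,9]\},\qquad G_\tau=\{[4,5]\}.$$
Left greedy takes $[0,4]$ with index $1$, then $[5,9]$ with index $2$ (say), and stops. The indices $3$ and $\tau$ are unused; indeed $[5,9]$ contains the endpoint $9$, and $[4,5]$ contains the endpoint $4$.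

**Proposition 2.** If every member of a family of at least $n$ sets consists of $n$ mutually disjoint horizontal segments, then the family has an SDR of size $n$.

**Proof.** Go through the finitely many horizontal lines that carry segments, keeping a pool of indices which at first contains all of them. On each line apply left greedy to the segments of the pool members on that line, then delete the used indices from the pool. All chosen segments are mutually disjoint: on one line by Lemma 1, on two lines because the lines are parallel. Their indices are distinct. So the chosen segments form an SDR, and it remains to count them. If every index was used, there are at least $n$. Otherwise some index $\tau$ was never used. If $\mathcal F_\tau$ has $t$ segments on a given line, then (b) says that at least $t$ segments were chosen on that line. Summing over the lines, at least $n$ were chosen. $\blacksquare$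

The unused set $\mathcal F_\tau$ is a witness here: it is not used as a supply of representatives, but it certifies that the chosen lists are long enough. What changes if the members also contain vertical segments? Choosing greedily on horizontal lines now ignores the verticals, and the chosen horizontals may run through the verticals we would like to choose. The rest of the lecture measures how much this costs.

## 2. Two directions and the number $f(n,k)$

Let $1\le k\le n$. From now on every member of the family is a set of $n$ mutually disjoint closed segments, $n-k$ of them horizontal and $k$ vertical.

**Definition ($f(n,k)$).** Let $f(n,k)$ be the least $M$ such that every family of $M$ such sets has an SDR of size $n$.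

That $f(n,k)$ is finite will follow from Theorem 4. By the second fact in Section 1, if every family of $M$ such sets has an SDR of size $n$, so does every family of more than $M$ such sets. So a family of $M$ sets with no SDR of size $n$ means exactly $f(n,k)>M$. Two further observations: $f(n,k)\ge n$, because fewer than $n$ members never suffice; and $f(n,k)=f(n,n-k)$ for $1\le k\le n-1$, by exchanging the two directions.

The smallest cases can be done by hand. Clearly $f(1,1)=1$, and Proposition 2, turned by a right angle, gives $f(n,n)=n$. The first case with both directions is $f(2,1)=2$. To see this, take $\mathcal F_1=\{h_1,v_1\}$ and $\mathcal F_2=\{h_2,v_2\}$ with $h_i$ horizontal and $v_i$ vertical, and suppose there is no SDR of size $2$. Then $h_1$ meets $h_2$, so they lie on one line, and $v_1$ meets $v_2$, so they lie in one column. Let $p$ be the crossing of that line and that column. Now $h_1$ meets $v_2$, and this can only happen at $p$; likewise $h_2$ meets $v_1$ at $p$. So $p$ lies on both $h_1$ and $v_1$, which were disjoint: a contradiction.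

For larger $n$, more than $n$ sets can be needed. It is known that for positive integers $k,n$ with $2k-2<n$ there is a family of $(k-1)(n-k-1)$ such sets with no SDR of size $n$. In particular, for $k=\lfloor n/2\rfloor$ there is one with $(\lfloor n/2\rfloor-1)(\lceil n/2\rceil-1)$ sets; repetitions are used in this family. Compare these numbers with the product $nk$. The following question comes from Jinha Kim, Minki Kim, and O-Joung Kwon, "A system of disjoint representatives of line segments with given $k$ directions", arXiv:2101.02887 (2021).

**Question.** Is there a constant $C$, independent of $n$ and $k$, such that every family of $\lceil Cnk\rceil$ sets, each consisting of $n-k$ horizontal and $k$ vertical mutually disjoint segments, has an SDR of size $n$?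

By monotonicity, if some $C$ works, every larger constant works. We will see that the answer is no, and that it fails already for $k=3$ (Theorem 5 and Corollary 6). On the way there we prove two upper bounds, $2n-1$ for $k=1$ and $2n^2-1$ for every $k$, and at the end we compare the second with the lower bound. These notes do not determine the order of $f(n,2)$; for $k=2$ they give only $n\le f(n,2)\le 2n^2-1$.

## 3. One vertical segment: $2n-1$ sets suffice

**Theorem 3.** $f(n,1)\le 2n-1$ and $f(n,n-1)\le 2n-1$ for $n\ge2$; also $f(1,1)=1$.

**Proof.** The case $n=1$ was settled above, and by symmetry it is enough to treat $k=1$. Let $n\ge2$, let $M\ge 2n-1$, and suppose a family of $M$ sets has no SDR of size $n$. The plan is to find a witness $\tau$ as in Proposition 2, to use its one vertical segment $v$ itself as a representative, and to have two lists on each line, so that we can stay to the left or to the right of $v$.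

**Step 1: lists from the left.** The aim is a supply of horizontals as far left as possible. Go through the horizontal lines with a pool, as in Proposition 2, applying left greedy to the horizontals of the pool members and deleting used indices. Let $U^-(y)$ be the list obtained at height $y$. All chosen segments together form an SDR, so at most $n-1$ are chosen. Let $P$ be the set of their right endpoints; then $|P|\le n-1$. By (a), every horizontal segment of every remaining member contains a point of $P$.

**Step 2: lists from the right.** The aim is a supply as far right as possible, with fresh indices. Go through the lines again, now applying right greedy to the horizontals of the remaining members and deleting used indices. Let $U^+(y)$ be the lists. The segments chosen in this pass are mutually disjoint and each contains a point of $P$, so there are at most $n-1$ of them. In total at most $2n-2$ indices have been used, so some index $\tau$ remains.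

**Step 3: selection around $v$.** Let $v$ be the vertical segment of $\mathcal F_\tau$. Select $v$ with index $\tau$. Then treat each line.

* If the line at height $y$ misses $v$ and contains $t$ horizontals of $\mathcal F_\tau$, select the first $t$ entries of $U^-(y)$. They exist by (b).
* If $v$ meets the line at $x_0$, no horizontal of $\mathcal F_\tau$ contains $x_0$. Let $t_1$ of them lie to the left and $t_2$ to the right of $x_0$. Select the first $t_1$ entries of $U^-(y)$ and the first $t_2$ entries of $U^+(y)$. They exist by (b) and its mirror image. The selected entries of $U^-(y)$ lie strictly left of $x_0$: the $j$-th one has right endpoint at most that of the $j$-th leftmost horizontal of $\mathcal F_\tau$, which is less than $x_0$. Likewise the selected entries of $U^+(y)$ lie strictly right of $x_0$.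

The number of selected segments is $1+(n-1)=n$. Two selected horizontals are on different lines, or in one list, or on different sides of $x_0$; and none meets $v$. The indices are distinct, since indices were deleted after use and $\tau$ was never used. So we have an SDR of size $n$, a contradiction. $\blacksquare$

## 4. Two lists per line fall short inside a window

Now let $\mathcal F_\tau$ have $k\ge2$ verticals and try the same proof. Two things stop working.

First, only one element of the SDR can carry the index $\tau$. So at most one vertical of $\mathcal F_\tau$ can be selected with index $\tau$; the others must be replaced by verticals of other members, and these may run into the selected horizontals.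

Second, the verticals of $\mathcal F_\tau$ may cut a horizontal line into several windows, and the inner windows are not served by the two lists. Recall the example after Lemma 1, on one line: $G_1=\{[0,4]\}$, $G_2=G_3=\{[5,9]\}$, $G_\tau=\{[4,5]\}$. Let two verticals of $\mathcal F_\tau$ cross the line at $x=3$ and $x=6$. Left greedy gives the list $[0,4],[5,9]$ with indices $1,2$. Right greedy on the remaining indices $3,\tau$ takes $[5,9]$ with index $3$, since $5>4$; then it stops, since $[4,5]$ does not lie strictly to the left of $5$. So $\tau$ is unused in both passes. But $\mathcal F_\tau$ has a segment in the window $(3,6)$, while every entry of both lists contains $3$ or $6$. No entry fits into the window.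

The cure for the second trouble is visible here. If we knew in advance the right wall $b=6$ of the window, we would run right greedy only on intervals inside the ray $\{x<6\}$; the first entry would then be $[4,5]$, inside the window. The wall depends on $\tau$, however, and $\tau$ is found only after all lists are made, because it has to be unused in all of them. So we prepare a list for every possible wall. For this we first make the number of possible walls finite and small.

The cure for the first trouble is to treat both directions alike and to decide for each crossing of a line and a column who may use it, by looking at the witness: a crossing covered by a vertical of $\mathcal F_\tau$ is closed to horizontals, any other crossing is closed to verticals.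

## 5. A list for every wall: $2n^2-1$ sets suffice

**Theorem 4.** Every family of at least $2n^2-1$ sets, each consisting of $n$ mutually disjoint horizontal or vertical segments (in any proportions), has an SDR of size $n$.

**Proof.** Let $F_1,\dots,F_M$ be the family, $M\ge2n^2-1$, and suppose that there is no SDR of size $n$.

**Step 1: pinning the horizontals.** The aim is a small set of points that meets every horizontal. Go through the horizontal lines that carry segments, with the pool $[M]$ at first; on each line apply left greedy to the horizontals of the pool members and delete the used indices. All chosen segments together form an SDR, so at most $n-1$ are chosen. Let $P$ be the set of their right endpoints, so $|P|\le n-1$. By (a), every horizontal segment of every remaining member contains a point of $P$.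

**Step 2: pinning the verticals.** Do the same with the vertical lines and the remaining pool. This deletes at most $n-1$ further indices and gives a set $Q$ of points, $|Q|\le n-1$, that meets every vertical segment of every remaining member. The pool now has at least $M-2(n-1)$ indices.

Let $Y$ be the set of $y$-coordinates of $P$ and $X$ the set of $x$-coordinates of $Q$. Then $|X|,|Y|\le n-1$. All horizontals of pool members lie at heights in $Y$, and all their verticals lie in columns in $X$. So $X$ contains all possible walls on a horizontal line. Let $m_y$ be the number of points of $P$ at height $y$, and $m^x$ the number of points of $Q$ in column $x$.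

**Step 3: one list for each line and each wall.** The aim is to prepare supplies for all windows that the later choice of $\tau$ may produce. Process one after another all pairs $(y,b)$ with $y\in Y$, $b\in X\cup\{+\infty\}$, and all pairs $(x,b)$ with $x\in X$, $b\in Y\cup\{+\infty\}$. For $(y,b)$ apply right greedy to those horizontal segments of current pool members that lie on the line at height $y$ inside the open ray $\{x'<b\}$. Call the list $U(y,b)=(I_1,I_2,\dots)$, ordered from right to left, and delete the used indices from the pool. For $(x,b)$ do the same with the vertical segments in column $x$ inside the open ray $\{y'<b\}$, going from top to bottom; this gives $U(x,b)$.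

The members of $U(y,b)$ are disjoint and each contains a point of $P$ at height $y$, so the list has length at most $m_y$. Similarly $U(x,b)$ has length at most $m^x$. Hence the number of indices deleted in this step is at most
$$\sum_{y\in Y}m_y(|X|+1)+\sum_{x\in X}m^x(|Y|+1)=|P|(|X|+1)+|Q|(|Y|+1)\le 2n(n-1).\tag{1}$$
At least $M-2(n-1)-2n(n-1)=M-2(n^2-1)\ge1$ indices remain. Fix one of them, $\tau$. Different lists use disjoint sets of indices.

**Step 4: the witness assigns the crossings.** The aim is to cut lines and columns into windows so that anything chosen inside windows is automatically disjoint from the other direction. For $y\in Y$ let $D_y$ be the set of $x\in X$ such that $(x,y)$ lies on a vertical segment of $F_\tau$. For $x\in X$ let $E_x$ be the set of $y\in Y$ such that $(x,y)$ does not lie on a vertical segment of $F_\tau$. Then for every $(x,y)\in X\times Y$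
$$\text{exactly one of } x\in D_y,\ y\in E_x \text{ holds.}\tag{2}$$
Delete from the line at height $y\in Y$ the points with $x$-coordinate in $D_y$, and from column $x\in X$ the points with $y$-coordinate in $E_x$. The open intervals that remain are the windows; their endpoints lie in $X\cup\{\pm\infty\}$ on lines and in $Y\cup\{\pm\infty\}$ in columns.

Each segment of $F_\tau$ lies in exactly one window. It lies on a line at a height in $Y$, or in a column in $X$, by Steps 1 and 2. A horizontal of $F_\tau$ contains no deleted point, because the deleted points of its line lie on verticals of $F_\tau$ and the segments of $F_\tau$ are disjoint. A vertical of $F_\tau$ contains no deleted point by the definition of $E_x$. A segment is connected, so it stays in one window.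

**Step 5: filling the windows.** The aim is to replace the segments of $F_\tau$ window by window. Consider a window $(a,b)$ at height $y$ that contains $t>0$ horizontals of $F_\tau$. Any other horizontal of $F_\tau$ on this line inside $\{x'<b\}$ lies in a window to the left of $a$. So the $t$ segments in our window are the $t$ rightmost horizontals of $F_\tau$ on this line inside the ray $\{x'<b\}$. The index $\tau$ was in the pool when $(y,b)$ was processed and was not used. By the mirror image of (b), $U(y,b)$ has at least $t$ entries, and each of $I_1,\dots,I_t$ has left endpoint at least that of the leftmost of the $t$ segments, hence greater than $a$. They also lie inside $\{x'<b\}$. So $I_1,\dots,I_t$ lie in $(a,b)$. Select them. For a window in a column proceed in the same way, with top and bottom in place of right and left.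

**Step 6: the selection is an SDR.** In total $n$ segments are selected, as many as $F_\tau$ has. Windows on the same line have different right ends $b$, so different windows use different lists. Different lists have disjoint index sets, and the entries of one list have distinct indices. So all indices are distinct. Two parallel selected segments lie on different lines, or in different windows of one line, or in a common list; in each case they are disjoint. A selected horizontal at height $y\in Y$ and a selected vertical in column $x\in X$ could meet only at $(x,y)$. By (2), either $x\in D_y$, and the horizontal avoids this point because it lies in a window, or $y\in E_x$, and the vertical avoids it. So the selected segments form an SDR of size $n$, a contradiction. $\blacksquare$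

In (1), each point of $P$ pays for $|X|+1$ lists, because we do not know in advance which of up to $n-1$ columns will be the walls. A witness has only $k$ verticals, so one may hope to pay about $k$ lists per point and so reach $Cnk$. The next two sections show that this hope fails: with $k=3$ it can really be necessary to have order $n^2$ sets.

## 6. How to keep different types from mixing

We look for a family with $L$ types of sets, each type repeated $N$ times, where $L$ and $N$ are both of order $n$. Each set has $3$ verticals and $h=n-3$ horizontals, one on each of $h$ common lines, which we call rows. We arrange that on each row the segments of all types share a point. Then an SDR has at most one segment on each row. If it has $w$ verticals and leaves $e$ rows empty, its size is $w+h-e$. So an SDR of size $n=h+3$ must have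
$$w-e\ge 3 .\tag{3}$$
The number of verticals available is large, namely $3L$, one triple $P_l,Q_l,R_l$ for each type $l$. Taking many of them must therefore empty rows. We want every way to reach (3) to take the three verticals, and the segments on $B$ core rows, all from one type. That takes $B+3$ indices among the copies of one type. With $N=B+2$ copies, one is missing.

What can a row enforce? The type-$l$ segment on a row is an interval, and it must avoid the verticals of type $l$ that reach the row. Put the columns of the verticals $Q_1,\dots,Q_L$ at $x=1,\dots,L$. An interval that avoids column $l$ cannot meet columns on both sides of $l$. So on one row with this one class of verticals, we can only block one side: an interval that starts just to the right of column $l$ and passes column $L$ meets exactly the $Q_j$ with $j>l$. If it ends just before the column of $R_l$, it meets also the $R_j$ with $j<l$. So a core segment of type $l$ can enforce that $q\le l\le r$ for the $Q_q$ and $R_r$ in the SDR. These are inequalities, not equalities: $Q_1$ and $R_L$ are compatible with core segments of every type. To get equalities, we close the inequalities to a cycle, with the third class $P$: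

* core rows enforce $q\le l\le r$;
* rows below, the bottom rows, enforce $p\le q$;
* rows above, the top rows, enforce $r\le p$.

Together $p\le q\le l\le r\le p$, so everything is of one type. Finally, to make it useless to take several verticals of one class, we add separator rows: two verticals of the same class empty at least one of them.

The bottom and top rows use one more device, the heights of the verticals. Consider top row number $r$ and let $R_l$ reach it only if $l\ge r$. A type $l<r$ may then pass through the column of its own $R_l$, above $R_l$, and block all $R_j$ with $j\ge r$. A type $l\ge r$ instead blocks the $P_i$ with $i<r$. So if $P_i$ and $R_j$ are both taken with $i<r\le j$, every type is blocked on this row.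

## 7. The family with three verticals

**Theorem 5.** Let $L,B\ge1$ be integers and $n=B+5L-2$. There is a family of $L(B+2)$ sets, each consisting of $3$ vertical and $n-3$ horizontal mutually disjoint segments, with no SDR of size $n$.

**Proof.** Put $\delta=\frac13$ and $h=n-3=B+5(L-1)$.

**Step 1: the sets.** The aim is to define the set $F^l$ of type $l$, for $l\in[L]$. Its verticals are
$$P_l=\{-l\}\times[-l,L],\qquad Q_l=\{l\}\times[-L,1],\qquad R_l=\{L+l\}\times[0,l].$$
Over all $l\in[L]$ these lie in $3L$ different columns. There are the following rows.

* Middle rows, at distinct heights in $(0,1)$: $B$ core rows, and for each $a\in\{1,\dots,L-1\}$ the separator rows $\mathrm{sep}P_a$, $\mathrm{sep}Q_a$, $\mathrm{sep}R_a$.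
* Top rows $y=r$ and bottom rows $y=-r$, for $r=2,\dots,L$.

Their number is $B+3(L-1)+2(L-1)=h$. On each row $F^l$ has exactly one segment, with the $x$-range given below. The third column lists the integers $z$ in the range; the last column gives a point that belongs to the segments of all types on the row.

| row | $x$-range for type $l$ | integers contained | common point |
|---|---|---|---|
| core | $[l+\delta,\,L+l-\delta]$ | $l<z<L+l$ | $L+\frac12$ |
| $\mathrm{sep}P_a$, $l\le a$ | $[-L-\delta,\,-l-\delta]$ | $-L\le z<-l$ | $-a-\frac12$ |
| $\mathrm{sep}P_a$, $l>a$ | $[-l+\delta,\,-\delta]$ | $-l<z\le-1$ | $-a-\frac12$ |
| $\mathrm{sep}Q_a$, $l\le a$ | $[l+\delta,\,L+\delta]$ | $l<z\le L$ | $a+\frac12$ |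
| $\mathrm{sep}Q_a$, $l>a$ | $[\delta,\,l-\delta]$ | $1\le z<l$ | $a+\frac12$ |
| $\mathrm{sep}R_a$, $l\le a$ | $[L+l+\delta,\,2L+\delta]$ | $L+l<z\le 2L$ | $L+a+\frac12$ |
| $\mathrm{sep}R_a$, $l>a$ | $[L+\delta,\,L+l-\delta]$ | $L+1\le z<L+l$ | $L+a+\frac12$ |
| bottom $r$, $l\ge r$ | $[-l+\delta,\,l-\delta]$ | $-l<z<l$ | $0$ |
| bottom $r$, $l<r$ | $[-L-\delta,\,l-\delta]$ | $-L\le z<l$ | $0$ |
| top $r$, $l\ge r$ | $[-l+\delta,\,L+l-\delta]$ | $-l<z<L+l$ | $0$ |
| top $r$, $l<r$ | $[-l+\delta,\,2L+\delta]$ | $-l<z\le2L$ | $0$ |

The third column is immediate from $0<\delta<1$. We check the last. On a core row, $l+\delta<L+\frac12<L+l-\delta$ because $1\le l\le L$ and $\delta<\frac12$. On $\mathrm{sep}Q_a$: if $l\le a$, then $l+\delta<a+\frac12$, and $a+\frac12\le L-\frac12<L+\delta$; if $l>a$, then $\delta<a+\frac12\le l-\frac12<l-\delta$. The row $\mathrm{sep}R_a$ is the row $\mathrm{sep}Q_a$ shifted by $L$. On $\mathrm{sep}P_a$: if $l\le a$, then $-L-\delta<-a-\frac12\le-l-\frac12<-l-\delta$; if $l>a$, then $-l+\delta<-l+\frac12\le-a-\frac12<-\delta$. On top and bottom rows each range has a negative left end and a positive right end, so it contains $0$.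

**Step 2: which verticals reach which rows.** This is read off from the vertical ranges. All verticals reach all middle rows. Top row $r$ is reached by every $P_l$, by no $Q_l$ (since $r\ge2$), and by $R_l$ if and only if $l\ge r$. Bottom row $r$ is reached by every $Q_l$, by no $R_l$, and by $P_l$ if and only if $l\ge r$.

**Step 3: $F^l$ consists of disjoint segments.** Its horizontals lie on different rows and its verticals in different columns. It remains to compare a horizontal of type $l$ with the verticals at $x=-l$, $l$, $L+l$.

* The core segment contains the integers $z$ with $l<z<L+l$ and so none of $-l,l,L+l$.
* On $\mathrm{sep}P_a$ the integers are negative and different from $-l$. On $\mathrm{sep}Q_a$ they lie in $[1,L]$ and are different from $l$. On $\mathrm{sep}R_a$ they lie in $[L+1,2L]$ and are different from $L+l$. So none of $-l,l,L+l$ is contained.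
* The bottom-$r$ segment contains neither $l$ nor $L+l$. It contains $-l$ only if $l<r$, and then $P_l$ does not reach the row.
* The top-$r$ segment does not contain $-l$, and $Q_l$ does not reach the row. The segment contains $L+l$ only if $l<r$, and then $R_l$ does not reach the row.

So $F^l$ has $h=n-3$ horizontals and $3$ verticals, all disjoint. The family consists of $N:=B+2$ copies of each $F^l$, $l\in[L]$; it has $L(B+2)$ members.

**Step 4: blocking facts.** The aim is to list which combinations of verticals empty which rows. Let $A$ be the set of segments of an SDR of any size. Put $S_P=\{l:P_l\in A\}$ and define $S_Q,S_R$ likewise. By the common points, $A$ has at most one segment on each row. Call a row empty if $A$ has no segment on it.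

Fact (i). If $i<i'$ are in $S_P$, then $\mathrm{sep}P_a$ is empty for $i\le a<i'$; the same holds for $Q$ and $R$. Indeed, all verticals reach the separator rows. On $\mathrm{sep}P_a$, a segment of type $l\le a$ meets $P_{i'}$, since $-L\le-i'<-l$, and a segment of type $l>a$ meets $P_i$, since $-l<-i\le-1$. On $\mathrm{sep}Q_a$, a segment of type $l\le a$ meets $Q_{i'}$, since $l<i'\le L$, and a segment of type $l>a$ meets $Q_i$, since $1\le i<l$. The case of $R$ is a translation of the case of $Q$. Taking $i=\min S$ and $i'=\max S$ we see that each nonempty $S\in\{S_P,S_Q,S_R\}$ forces at least
$$\max S-\min S\ge|S|-1$$
empty rows among its own separator rows.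

Fact (ii). If $j\in S_Q$, $i\in S_P$ and $j<r\le i$, then bottom row $r$ exists and is empty. It exists because $r>j\ge1$ and $r\le i\le L$. A segment of type $l\ge r$ on it contains $x=j$, since $-l<j<l$, and so meets $Q_j$. A segment of type $l<r$ contains $x=-i$, since $-L\le-i<l$, and $P_i$ reaches the row because $i\ge r$.

Fact (iii). If $i\in S_P$, $j\in S_R$ and $i<r\le j$, then top row $r$ exists and is empty. It exists because $2\le r\le L$. A segment of type $l\ge r$ contains $x=-i$, since $-l<-i<L+l$, and so meets $P_i$. A segment of type $l<r$ contains $x=L+j$, since $-l<L+j\le2L$, and $R_j$ reaches the row because $j\ge r$.

Fact (iv). On a core row, the type-$l$ segment meets $Q_j$ if and only if $l<j$, because $j\le L<L+l$ holds anyway. It meets $R_j$ if and only if $j<l$, because $l\le L<L+j$ holds anyway. So every core segment in $A$ has a type $l$ with $l\ge\max S_Q$ (if $S_Q\ne\emptyset$) and $l\le\min S_R$ (if $S_R\ne\emptyset$). The type of a core segment is determined by the segment, since its left endpoint is $l+\delta$.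

**Step 5: counting.** The aim is to show $|A|\le h+2=n-1$. Let $w=|S_P|+|S_Q|+|S_R|$ and let $e$ be the number of empty rows, so $|A|=w+h-e$.

Suppose first that at least one of $S_P,S_Q,S_R$ is empty. At most two are nonempty, and (i) gives $e\ge w-2$. Hence $|A|\le h+2$.

Now suppose all three are nonempty. By (i), at least $w-3$ separator rows are empty. In each of the following situations there is in addition an empty row that is not a separator row:

* $\max S_P>\min S_Q$: use (ii) with $i=r=\max S_P$ and $j=\min S_Q$;
* $\max S_R>\min S_P$: use (iii) with $j=r=\max S_R$ and $i=\min S_P$;
* $\max S_Q>\min S_R$: by (iv) no type is allowed for a core segment, so all $B\ge1$ core rows are empty.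

So in each of these situations $e\ge w-2$ and $|A|\le h+2$. If none of them occurs, then
$$\max S_P\le\min S_Q\le\max S_Q\le\min S_R\le\max S_R\le\min S_P\le\max S_P,$$
so all these numbers are equal and $S_P=S_Q=S_R=\{i\}$ for some $i$. By (iv), every core segment in $A$ has type $i$. The segments $P_i,Q_i,R_i$ and the type-$i$ core segments belong only to the $N=B+2$ copies of $F^i$, because different types have different columns and different core intervals. The representatives have distinct indices, so at most $B+2$ elements of $A$ are verticals or core segments. Every other element of $A$ lies on one of the $h-B$ rows that are not core rows, at most one per row. Hence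
$$|A|\le(B+2)+(h-B)=h+2 .$$
So there is no SDR of size $n=h+3$. $\blacksquare$

It helps to see the smallest case with two types. Let $L=2$ and $B=5$. Then $n=13$, $h=10$, and there are $14$ sets, seven of each type. The rows apart from the core rows are $\mathrm{sep}P_1,\mathrm{sep}Q_1,\mathrm{sep}R_1$, top row $2$, and bottom row $2$. The columns of $P_2,P_1,Q_1,Q_2,R_1,R_2$ are $-2,-1,1,2,3,4$. On a core row, type $1$ is $[\frac43,\frac83]$ and meets $Q_2$, and type $2$ is $[\frac73,\frac{11}3]$ and meets $R_1$; so $Q_2$ and $R_1$ together empty the core rows. On bottom row $2$, type $1$ is $[-\frac73,\frac23]$ and meets $P_2$, and type $2$ is $[-\frac53,\frac53]$ and meets $Q_1$ (it passes below $P_1$, which ends at height $-1$). So $P_2$ and $Q_1$ together empty this row. On top row $2$, type $1$ is $[-\frac23,\frac{13}3]$ and meets $R_2$ (it passes above $R_1$), and type $2$ is $[-\frac53,\frac{11}3]$ and meets $P_1$; so $P_1$ and $R_2$ together empty this row. Every triple $P_p,Q_q,R_r$ with $p,q,r\in\{1,2\}$ not all equal has $(p,q)=(2,1)$, or $(q,r)=(2,1)$, or $(p,r)=(1,2)$: otherwise $p\le q\le r\le p$.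

**Remark.** Repeated members are not essential. The proof uses of the ranges only the integers they contain, the common points, and that core segments of different types differ. In place of $\delta=\frac13$ one may use different values $\delta\in(0,\frac12)$ for different copies of a type. The integers contained are the same, the checks of the common points in Step 1 used only $0<\delta<\frac12$, and a core segment of type $l$ has its left endpoint in $(l,l+\frac12)$, so core segments still determine their type. Then all members of the family are distinct.

## 8. No constant $C$ works

**Corollary 6.** There is no constant $C$ as in the Question. In fact, for every $C>0$ there are an $n$ and a family of $\lceil 3Cn\rceil$ sets, each with $3$ vertical and $n-3$ horizontal segments, that has no SDR of size $n$.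

**Proof.** The point is to choose $L$ and $B$ so that $L(B+2)$ exceeds $3Cn$. It is enough to treat positive integers $C$: if $C'\ge C$ is an integer and a family of $3C'n$ sets has no SDR of size $n$, then neither has a subfamily of $\lceil3Cn\rceil\le3C'n$ sets. So let $C$ be a positive integer and put $L=6C$, $B=5L-2$. Then $n=B+5L-2=10L-4$, and Theorem 5 gives a family of
$$L(B+2)=5L^2=30CL$$
sets with $k=3$ and no SDR of size $n$. On the other hand
$$Cnk=3C(10L-4)=30CL-12C<30CL .$$
So a subfamily of exactly $Cnk=3Cn$ sets has no SDR of size $n$. Hence no positive constant works. A constant $C\le0$ cannot work either, since by monotonicity every larger constant would then work. $\blacksquare$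

## 9. The order of $f(n,k)$ for $3\le k\le n-3$

Say that $C$ works for the pair $(n,k)$ if every family of $\lceil Cnk\rceil$ sets of the kind considered has an SDR of size $n$; that is, if $f(n,k)\le\lceil Cnk\rceil$.

**Theorem 7.** For $3\le k\le n-3$,
$$\frac{n^2}{80}<f(n,k)\le2n^2-1 .$$
Consequently, let $\mathcal S$ be a set of pairs $(n,k)$ with $k\ne2$. There is a $C$ that works for all pairs in $\mathcal S$ if and only if $n/k$ is bounded over the pairs in $\mathcal S$ with $k\ge3$.

**Proof.** The upper bound is Theorem 4.

**Step 1: the lower bound.** The idea is to apply Theorem 5 with balanced $L$ and $B$, and to pad the sets with verticals that disturb nothing. Since $f(n,k)=f(n,n-k)$ and the range $3\le k\le n-3$ is symmetric, we may assume $3\le k\le n/2$. Put $h=n-k\ge n/2$ and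
$$L=\left\lfloor\tfrac h{10}\right\rfloor+1,\qquad B=h-5(L-1)\ge\tfrac h2>0 .$$
Then $B$ is a positive integer, and $n':=h+3=B+5L-2$. Theorem 5 gives a family of
$$L(B+2)>\frac h{10}\cdot\frac h2=\frac{h^2}{20}\ge\frac{n^2}{80}$$
sets, each with $h$ horizontals and $3$ verticals, with no SDR of size $n'$. Add to every member the same $k-3$ vertical segments, chosen disjoint from each other and from all segments of the family, for instance far to the right. Every member now has $k$ verticals and $h=n-k$ horizontals, mutually disjoint. An SDR of size $n$ in the new family contains at most $k-3$ of the added segments. Deleting them would leave an SDR of the old family of size at least $n-(k-3)=h+3=n'$, hence also one of size $n'$, a contradiction. So the new family has no SDR of size $n$, and $f(n,k)>n^2/80$.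

**Step 2: bounded ratio suffices.** Suppose $n/k\le\kappa$ for all pairs in $\mathcal S$ with $k\ge3$, where we may take $\kappa\ge1$. For these pairs $2n^2-1\le2\kappa nk$, so Theorem 4 applies to families of $\lceil 2\kappa nk\rceil$ sets. For pairs with $k=1$, Theorem 3 gives $f(n,1)\le2n-1\le2nk$ (also for $n=1$, where $f(1,1)=1$). So $C=\max(2,2\kappa)$ works for all pairs in $\mathcal S$.

**Step 3: unbounded ratio is fatal.** Suppose $n/k$ is unbounded over the pairs in $\mathcal S$ with $k\ge3$, and let $C\ge1$. Choose such a pair with $n/k\ge160C$. Then $3\le k\le n/160\le n/2$ and $n\ge480$, so $k\le n/2\le n-3$ and Step 1 applies: there is a family of more than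
$$\frac{n^2}{80}=\frac n{80}\cdot n\ge\frac{n}{80}\cdot160Ck=2Cnk\ge\lceil Cnk\rceil$$
sets with no SDR of size $n$. The last inequality holds because $Cnk\ge1$. So $C$ does not work for this pair. By monotonicity no constant smaller than $1$ works for all of $\mathcal S$ either. $\blacksquare$
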